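# Commuting elements of order $p$ in symmetric groups: vanishing homology and finitely generated FI-modules

## 1. Elementary abelian subgroups concentrated on one regular orbit

Fix a prime $p$ for the whole lecture. An elementary abelian $p$-group is a finite abelian group in which every element satisfies $x^p=1$; it is isomorphic to $(\mathbb Z/p)^s$, and $s$ is its rank. For a finite set $\Omega$, let $X(\Omega)$ be the set of nontrivial elementary abelian $p$-subgroups of $\mathrm{Sym}(\Omega)$, partially ordered by inclusion. If $|\Omega|=n$ we also write $X_n$. A subset $\Omega'\subset\Omega$ gives $\mathrm{Sym}(\Omega')\le\mathrm{Sym}(\Omega)$ (extend permutations by the identity), hence $X(\Omega')\subset X(\Omega)$. Note that $X_n\ne\emptyset$ if and only if $n\ge p$.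

**Definition (good subgroup).** Fix $w\in\Omega$. A subgroup $E\in X(\Omega)$ is *good* with respect to $w$ if $E$ moves $w$, acts regularly (transitively with trivial point stabilizers) on the orbit $O=Ew$, and acts trivially on $\Omega\setminus O$.

So a good subgroup is the same thing as a pair $(O,E)$ with $w\in O\subset\Omega$, $|O|=p^s$ for some $s\ge1$, and $E\le\mathrm{Sym}(O)$ a regular elementary abelian subgroup, necessarily of order $p^s$. The condition refers only to $O$, so goodness does not depend on the ambient set $\Omega$. This remark will be used at a decisive moment in Section 9.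

Here is an example. Let $p=2$, $\Omega=\{1,2,3,4\}$, $w=4$. The good subgroups are the three groups $\langle(i\,4)\rangle$ and the Klein group $V=\{1,(12)(34),(13)(24),(14)(23)\}$. The groups $\langle(i\,4)(j\,k)\rangle$ move $4$ but are not good, since they act nontrivially off the orbit $\{i,4\}$. The groups $\langle(i\,4),(j\,k)\rangle$ are not good either, for the same reason.

What is this for? Put $X=X(\Omega)$, $X_0=X(\Omega\setminus\{w\})=\{E\in X: E\text{ fixes }w\}$, and $X^-=X\setminus\{\text{good subgroups}\}$. We shall prove that $X_0\hookrightarrow X^-$ is a homotopy equivalence. Thus, up to homotopy, passing from $n-1$ points to $n$ points only adds the good subgroups, and the link of a good subgroup on $O$ is a well-understood complex joined with $X(\Omega\setminus O)$, an object of the same kind on $n-p^s$ points. This recursion controls the homology of $X_n$ for large $n$, and this decides a finiteness question that we now state.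

## 2. The commuting complex as a functor on FI, and the theorems

For a finite group $G$, the commuting graph of $G$ at $p$ has the elements of order $p$ as vertices, with edges joining elements that commute. The *commuting complex* $\Delta_p(G)$ is its clique complex: the simplices are the nonempty finite sets of pairwise commuting elements of order $p$. For instance, $\Delta_2(\mathfrak S_3)$ is three isolated points, the three transpositions.

Let $\mathrm{FI}$ be the category of finite sets and injections. An injection $f\colon S\hookrightarrow T$ induces an injective homomorphism $\mathfrak S_S\to\mathfrak S_T$ (extend by the identity on $T\setminus f(S)$), which preserves elements of order $p$ and commutation. So $S\mapsto\Delta_p(\mathfrak S_S)$ is a functor $\Delta_p(\mathfrak S_\bullet)$ from $\mathrm{FI}$ to simplicial complexes.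

**Definition (FI-modules).** An *FI-module* (over $\mathbb Z$) is a functor $V$ from $\mathrm{FI}$ to abelian groups. It is *finitely generated* if there are finitely many $v_i\in V_{S_i}$ such that the only FI-submodule containing all $v_i$ is $V$. It is *torsion* if for every $S$ and $v\in V_S$ there is an injection $f\colon S\hookrightarrow T$ with $f_*(v)=0$. A *chain complex of FI-modules* is a sequence $\mathbf C_k$ with FI-module maps $\partial\colon\mathbf C_k\to\mathbf C_{k-1}$ satisfying $\partial^2=0$; its homology is computed pointwise and consists of FI-modules.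

Two examples. The module $M(S)=\mathbb Z[\mathrm{Hom}_{\mathrm{FI}}(S,-)]$ is generated by one element, the identity of $S$. On the other side, let $W_S=\mathbb Z$ for every $S$, with bijections acting as the identity and non-bijective injections as $0$. This is a functor, because a composite of injections of finite sets is bijective only if both factors are. The module $W$ is torsion, and it is not finitely generated: no nonzero element of $W_T$ comes from a smaller set.

Homology has $\mathbb Z$ coefficients. For each $k$, $H_k(\Delta_p(\mathfrak S_\bullet))$ is an FI-module. The question, whose source is Cihan Bahran, "The commuting complex of the symmetric group with bounded number of $p$-cycles", arXiv:1808.02581 (2018), is whether there is a chain complex $\mathbf C_*$ of finitely generated FI-modules with $H_k(\mathbf C_*)\cong H_k(\Delta_p(\mathfrak S_\bullet))$ as FI-modules for every $k$. One is allowed to use that $H_k(\Delta_p(\mathfrak S_\bullet))$ is torsion for every $k\ge1$. The answer is yes, as follows.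

**Theorem A.** For every $k\ge0$ there is $N(k)$ with $\tilde H_i(\Delta_p(\mathfrak S_n))=0$ for all $i\le k$ and $n\ge N(k)$. Each $H_k(\Delta_p(\mathfrak S_\bullet))$ is a finitely generated $\mathrm{FI}$-module. Hence a complex $\mathbf C_*$ as in the question exists.

**Theorem B (sharp range).** Put $\nu_p(0)=2p+1$ for $p$ odd, $\nu_2(0)=4$, $\nu_2(1)=7$, and $\nu_p(k)=p^{k+1}+p$ for all other $k\ge1$. Then $\tilde H_i(\Delta_p(\mathfrak S_n))=0$ for all $i\le k$ and $n\ge\nu_p(k)$, while $\tilde H_k(\Delta_p(\mathfrak S_n))\ne0$ for $n=\nu_p(k)-1$. If $k\ge1$ and $(p,k)\ne(2,1)$, then $H_k(\Delta_p(\mathfrak S_n))\ne0$ for all $p^{k+1}\le n\le p^{k+1}+p-1$. For $k\ge2$, $\Delta_p(\mathfrak S_n)$ is $k$-connected for $n\ge\nu_p(k)$.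

**Theorem C (chain-level version).** There are a complex $\mathbf P_*$ of finitely generated projective $\mathrm{FI}$-modules and a quasi-isomorphism of complexes of $\mathrm{FI}$-modules from $\mathbf P_*$ to the simplicial chain complex of $\Delta_p(\mathfrak S_\bullet)$.

## 3. Why simplicial chains and torsion do not settle it

The first candidate for $\mathbf C_*$ is the simplicial chain complex of $\Delta_p(\mathfrak S_\bullet)$ itself. It fails because no chain module $C_q$ with $q\ge0$ is finitely generated. Suppose $C_q$ were generated by elements over sets of size at most $d$. Choose $m\ge q+1$ with $mp>d$, let $|T|=mp$, and let $c_1,\dots,c_m\in\mathfrak S_T$ be disjoint $p$-cycles. Consider the $q$-simplex $\{c_1,\dots,c_q,\,c_{q+1}c_{q+2}\cdots c_m\}$. Its vertices together move every point of $T$. But $C_q(\Delta_p(\mathfrak S_T))$ would be spanned by simplices pushed forward from sets with fewer points than $T$, and all vertices of such a simplex fix a common point of $T$. This is a contradiction: elements with more and more $p$-cycles keep appearing.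

The second idea is to forget the chains and use homology with zero differentials: if each $H_k(\Delta_p(\mathfrak S_\bullet))$ is finitely generated, we are done. Nothing is lost by this. Indeed, submodules of finitely generated FI-modules over $\mathbb Z$ are finitely generated (Church–Ellenberg–Farb–Nagpal, *FI-modules over Noetherian rings*, Geom. Topol. 18 (2014), Theorem A), so the homology of any complex of finitely generated FI-modules is finitely generated. The question is therefore equivalent to finite generation of every $H_k(\Delta_p(\mathfrak S_\bullet))$.

For $k\ge1$ we know these are torsion. The module $W$ of Section 2 shows that torsion alone says nothing about finite generation. What would finite generation mean for a torsion module $V$? If $v_1,\dots,v_r$ generate $V$ and $v_i\in V_{S_i}$ dies under $S_i\hookrightarrow T_i$, then $v_i$ dies under every injection $S_i\hookrightarrow T$ with $|T|\ge|T_i|$, since such an injection extends over $T_i$. So $V_T=0$ for all large $T$. Hence for $k\ge1$ we must prove that $H_k(\Delta_p(\mathfrak S_n))$ vanishes for all large $n$. Torsion says that old classes die; it says nothing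 about new classes being born at every $n$. The missing ingredient is surjectivity of $H_k$ from $n-1$ points to $n$ points for large $n$, and this is what good subgroups deliver.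

## 4. Posets, links, and conventions for the empty set

**Conventions.** The topology of a poset is that of its order complex, whose simplices are the nonempty finite chains; $|P|$ denotes this complex. We put $\tilde H_{-1}(\emptyset)=\mathbb Z$ and $\tilde H_j=0$ for $j\le-2$. The reduced long exact sequence of a pair $(X,Y)$ holds also for $Y=\emptyset$, and $A*\emptyset=A$ for joins. With these conventions $\tilde H_{-1}(X)=0$ for every nonempty $X$.

We use three textbook facts. First, if $f,g\colon P\to Q$ are order-preserving and $f(x)\le g(x)$ for all $x$, then $f$ and $g$ are homotopic; in particular a poset with a maximum is contractible. Second, Quillen's fibre lemma: if $f\colon P\to Q$ is order-preserving and $f^{-1}(Q_{\le q})$ is contractible for every $q\in Q$, then $f$ is a homotopy equivalence. Third, joins preserve homotopy equivalences (so a join with a contractible complex is contractible), and if $\tilde H_*(A)$ is free then $\tilde H_{m+1}(A*B)\cong\bigoplus_{i+j=m}\tilde H_i(A)\otimes\tilde H_j(B)$.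

**From $\Delta_p$ to $X$.** The aim is to replace the commuting complex by the poset $X(\Omega)$. The map $\sigma\mapsto\langle\sigma\rangle$ from the face poset of $\Delta_p(\mathrm{Sym}(\Omega))$ to $X(\Omega)$ is order-preserving: pairwise commuting elements of order $p$ generate a nontrivial elementary abelian group. The fibre over $X(\Omega)_{\le E}$ consists of the nonempty subsets of $E\setminus\{1\}$. It is the face poset of a full simplex, hence contractible. By Quillen's fibre lemma the map is a homotopy equivalence, so $\Delta_p(\mathfrak S_n)\simeq X_n$. It is also compatible with the inclusions for $\Omega'\subset\Omega$.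

**Lemma 1.** If $\Omega'\subset\Omega$ and $|\Omega\setminus\Omega'|\ge p$, then $X(\Omega')\hookrightarrow X(\Omega)$ is null-homotopic if $X(\Omega')\ne\emptyset$, and it is zero on $\tilde H_*$ in all cases.

*Proof.* Let $c$ be a $p$-cycle supported on $\Omega\setminus\Omega'$. For $E\in X(\Omega')$ the element $c$ commutes with $E$, so $E\langle c\rangle\in X(\Omega)$. The inequalities $E\le E\langle c\rangle\ge\langle c\rangle$ between order-preserving maps $X(\Omega')\to X(\Omega)$ give a homotopy from the inclusion to a constant map. If $X(\Omega')=\emptyset$, its only reduced homology is in degree $-1$, and $\tilde H_{-1}(X(\Omega))=0$ because $\langle c\rangle\in X(\Omega)$. $\square$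

Lemma 1 already reproves the torsion statement, in the strong form that every class of $H_k$, $k\ge1$, dies after adding any $p$ new points.

**Lemma 2.** Let $P$ be a finite poset and $P_0\subset P$ such that the elements of $P\setminus P_0$ are pairwise incomparable. For $x\in P\setminus P_0$ put $\mathrm{lk}(x)=(P_0)_{<x}*(P_0)_{>x}$. Then $|P|$ arises from $|P_0|$ by attaching, for each $x\in P\setminus P_0$, a cone over $\mathrm{lk}(x)$. Hence
$$H_i(P,P_0)\cong\bigoplus_{x\in P\setminus P_0}\tilde H_{i-1}(\mathrm{lk}(x)),\tag{1}$$
naturally. If all $\mathrm{lk}(x)$ are contractible, then $P_0\hookrightarrow P$ is a homotopy equivalence.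

Naturality means: if $P\subset P'$, $P_0\subset P_0'$ and $P\setminus P_0\subset P'\setminus P_0'$ (both pairs as in the lemma), then $H_i(P,P_0)\to H_i(P',P'_0)$ sends the $x$-summand to the $x$-summand by the map induced by $\mathrm{lk}_P(x)\subset\mathrm{lk}_{P'}(x)$.

*Proof.* A chain of $P$ not contained in $P_0$ contains exactly one element $x$ of $P\setminus P_0$. The rest of the chain is a (possibly empty) chain of elements of $P_0$ comparable with $x$. Elements of $(P_0)_{<x}$ lie below elements of $(P_0)_{>x}$, so these chains are exactly the simplices of the join $\mathrm{lk}(x)$. Thus $|P|$ is $|P_0|$ with cones with apex $x$ attached over $\mathrm{lk}(x)$, different cones meeting only inside $|P_0|$. For homology, the relative chain group has basis the oriented simplices $[x,y_0,\dots,y_{i-1}]$ with $\{y_0,\dots,y_{i-1}\}$ a simplex of $\mathrm{lk}(x)$ or empty, and modulo chains in $P_0$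
$$\partial[x,y_0,\dots,y_{i-1}]\equiv-[x,\partial[y_0,\dots,y_{i-1}]],$$
where $\partial[y_0]$ is the empty simplex. So up to the sign of the differential the relative complex is $\bigoplus_x\tilde C_{*-1}(\mathrm{lk}(x))$, augmented chains included; this gives (1), and naturality is visible. Finally, attaching a cone over a contractible subcomplex $L$ is gluing along the homotopy equivalence $L\hookrightarrow\mathrm{Cone}(L)$ of CW pairs, which does not change the homotopy type. $\square$

**Solomon–Tits theorem.** For $E\cong(\mathbb Z/p)^s$ with $s\ge1$, the poset $T(E)$ of proper nontrivial subgroups of $E$ is homotopy equivalent to a wedge of $p^{s(s-1)/2}$ spheres of dimension $s-2$ (for $s=1$ it is empty). By the formula for joins,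
$$\tilde H_{i-1}(T(E)*Y)\cong\mathbb Z^{p^{s(s-1)/2}}\otimes\tilde H_{i-s}(Y).\tag{2}$$
For example, for $E=(\mathbb Z/2)^2$ the poset $T(E)$ is three points, a wedge of $2^{1}=2$ zero-spheres. Formula (2) includes the case $s=1$, where $T(E)=\emptyset$ has $\tilde H_{-1}=\mathbb Z$, and the case $Y=\emptyset$.

## 5. The posets $X_0,\dots,X_5$ for $p=2$

Let $p=2$. The posets $X_0$ and $X_1$ are empty, $X_2$ is a point, and $X_3$ is three isolated points.

For $n=4$ there are $6+3=9$ subgroups of order $2$ and four Klein groups: $V$ and the three groups $\langle(ab),(cd)\rangle$. So $|X_4|$ is a graph with $13$ vertices and $4\cdot3=12$ edges. Build it in the order suggested by Section 1, with $w=4$. Start with the three points $\langle(12)\rangle,\langle(13)\rangle,\langle(23)\rangle$. Add the groups $\langle(i4),(jk)\rangle$: each is joined to the single point $\langle(jk)\rangle$ already present. Add the non-good groups $\langle(i4)(jk)\rangle$: each is joined to the single group $\langle(i4),(jk)\rangle$. So far we have three segments, homotopy equivalent to $X_3$; this is $X^-$. Now add the good groups. Each $\langle(i4)\rangle$ is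 attached to one point, and $V$ is attached to the three points $\langle(i4)(jk)\rangle$, one in each segment. The result is a tree, so $X_4$ is contractible. Everything in Proposition 3 below is already visible here: the three good groups with $|O|=2$ have link $\simeq X_2$, a point, and $V$ has link $T(V)*X_0=T(V)$.

For $n=5$ there are $10+15=25$ subgroups of order $2$, and $5+15=20$ Klein groups (five copies of $V$, and the groups $\langle(ab),(cd)\rangle$). An elementary abelian $2$-subgroup of $\mathfrak S_5$ has order dividing $8$ (the $2$-part of $120$), and it cannot have order $8$, because Sylow $2$-subgroups of $\mathfrak S_5$ are dihedral. So $|X_5|$ is a graph with $45$ vertices and $60$ edges. We shall see in Section 8 that it is connected, so $H_1(X_5)\cong\mathbb Z^{16}$. After the contractible $X_4$, new homology is born at $n=5$. The vanishing we want is not monotone in $n$.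

## 6. Removing one point

**Proposition 3.** Fix $w\in\Omega$, $|\Omega|=n\ge1$, with $X,X_0,X^-$ as in Section 1. The inclusion $X_0\hookrightarrow X^-$ is a homotopy equivalence. Good subgroups are pairwise incomparable. For $E$ good on $O$, $X_{<E}=T(E)\subset X^-$, $X_{>E}\subset X^-$, and $X_{>E}\simeq X(\Omega\setminus O)$, with $X_{>E}=\emptyset$ if $|\Omega\setminus O|<p$. Consequently
$$H_i(X(\Omega),X(\Omega\setminus w))\cong\bigoplus_{(O,E)}\tilde H_{i-1}\big(T(E)*X_{>E}\big),\tag{3}$$
the sum running over the good subgroups, and
$$H_i(X_n,X_{n-1})\cong\bigoplus_{s\ge1,\;p^s\le n}\Big(\mathbb Z^{p^{s(s-1)/2}}\otimes\tilde H_{i-s}(X_{n-p^s})\Big)^{a_s(n)},\tag{4}$$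
where $a_s(n)=\binom{n-1}{p^s-1}r_s$ and $r_s\ge1$ is the number of regular elementary abelian subgroups of $\mathfrak S_{p^s}$.

If one adds all subgroups moving $w$ at once, Lemma 2 does not apply, since such subgroups contain one another. The way out is to add them in three batches, ordered so that in the first two batches every link has a contractible factor. For $E\in X\setminus X_0$ let $E_w$ be the stabilizer of $w$ in $E$, and put
$$R=\{E\in X\setminus X_0:E_w\ne1\},\qquad Q=\{E\in X\setminus X_0:E_w=1\}.$$
Good subgroups lie in $Q$.

**Step 1. The batch $R$ changes nothing: $X_0\hookrightarrow X_0\cup R$ is a homotopy equivalence.** Add the elements of $R$ in order of decreasing rank, all elements of a given rank at once; elements of equal rank are incomparable, so Lemma 2 applies. When $E$ is added, the elements of $R$ already present have larger rank, so the elements below $E$ already present lie in $X_0$. These are the nontrivial subgroups of $E$ fixing $w$, i.e. the nontrivial subgroups of $E_w$. Since $E_w\ne1$, this set has the maximum $E_w$ and is contractible. The link is a join with it, hence contractible.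

**Step 2. For $E\in Q$ we determine $R_{>E}$, and we see when it is contractible.** Let $O=Ew$, let $C(E)$ be the centralizer of $E$ in $\mathrm{Sym}(\Omega)$, let $C(E)_w$ be the stabilizer of $w$ in it, and let $U_E$ be the poset of nontrivial elementary abelian $p$-subgroups of $C(E)_w$. Consider
$$\varphi\colon R_{>E}\to U_E,\quad F\mapsto F_w,\qquad\psi\colon U_E\to R_{>E},\quad K\mapsto EK.$$
The map $\varphi$ is well defined: $F$ is abelian and contains $E$, so $F_w$ centralizes $E$, and $F_w\ne1$ as $F\in R$. The map $\psi$ is well defined: $E$ and $K$ are commuting elementary abelian groups, so $EK$ is elementary abelian; it moves $w$ because $E$ does; its stabilizer of $w$ contains $K\ne1$; and $EK>E$, because $E\cap K\le E_w=1$. Both maps preserve order. We have $\varphi\psi(K)=K$: if $ek$ fixes $w$ with $e\in E$, $k\in K$, then $w=ekw=ew$, so $e\in E_w=1$. And $\psi\varphi(F)=EF_w\le F$, so $\psi\varphi$ is homotopic to the identity. Hence $R_{>E}\simeq U_E$.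

If $g\in C(E)_w$ and $e\in E$, then $g(ew)=e(gw)=ew$, so $g$ fixes $O$ pointwise. Let $\bar E$ be the image of $E$ in $\mathrm{Sym}(\Omega\setminus O)$. A permutation supported on $\Omega\setminus O$ commutes with $E$ if and only if it commutes with $\bar E$, because $E$ preserves $O$ and $\Omega\setminus O$. Hence
$$C(E)_w=C_{\mathrm{Sym}(\Omega\setminus O)}(\bar E).$$
There are two cases.

- If $\bar E\ne1$, then $\bar E$ is a nontrivial elementary abelian subgroup, central in $C(E)_w$. The inequalities $K\le K\bar E\ge\bar E$ contract $U_E$ to a point. So $R_{>E}$ is contractible.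
- If $\bar E=1$, then $E$ is transitive on $O$ with trivial stabilizer of $w$, hence with all stabilizers trivial (they are conjugate), and it is trivial off $O$. So $E$ is good. Here $U_E=X(\Omega\setminus O)$.

Conversely a good $E$ lies in $Q$ and has $\bar E=1$. Thus an element $E\in Q$ is good if and only if $\bar E=1$.

**Step 3. We locate what lies above and below a good subgroup.** Let $E$ be good on $O$ and $F>E$ in $X$. As $F$ is abelian, $F\le C(E)$. The group $C(E)$ preserves the set of points moved by $E$, which is $O$. So $Fw\subset O=Ew\subset Fw$, i.e. $Fw=O$. Since $|F|>|E|=|O|$, we get $F_w\ne1$, i.e. $F\in R$. Hence $X_{>E}=R_{>E}$, and no element of $Q$ properly contains a good subgroup. In particular good subgroups are pairwise incomparable. It follows that $X_{<E}=T(E)$ contains no good subgroup, so $T(E)\subset X^-$, and $X_{>E}\subset R\subset X^-$. By Step 2, $X_{>E}=R_{>E}\simeq X(\Omega\setminus O)$, where both are empty if $|\Omega\setminus O|<p$. (Also, every nontrivial subgroup $E'$ of an element of $Q$ lies in $Q$: $E'_w=1$, so $E'$ moves $w$.)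

**Step 4. The non-good part of $Q$ changes nothing: $X_0\cup R\hookrightarrow X^-$ is a homotopy equivalence.** Add the non-good elements of $Q$ in order of increasing rank, again one rank at a time. When $E$ is added, which present elements lie above it? No element of $X_0$, since $E$ moves $w$. No element of $Q$, since those present have rank at most that of $E$. So they form exactly $R_{>E}$, which is contractible by Step 2 because $\bar E\ne1$. The link is a join with it, hence contractible. With Step 1, $X_0\hookrightarrow X^-$ is a homotopy equivalence.

**Step 5. We add the good subgroups and read off the relative homology.** They are pairwise incomparable, so Lemma 2 applies to $X^-\subset X$, with link of $E$ equal to $X_{<E}*X_{>E}=T(E)*X_{>E}\simeq T(E)*X(\Omega\setminus O)$. Since $X_0\hookrightarrow X^-$ is an equivalence, $H_i(X,X_0)\cong H_i(X,X^-)$, and (1) gives (3). Now (2) turns each summand into $\mathbb Z^{p^{s(s-1)/2}}\otimes\tilde H_{i-s}(X_{n-p^s})$. There are $\binom{n-1}{p^s-1}$ sets $O\ni w$ of size $p^s$, and $r_s$ groups on each; $r_s\ge1$ since $(\mathbb Z/p)^s$ acts regularly on itself. This is (4). $\square$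

As a check, take $p=2$, $n=4$, $i=1$. The $s=1$ term is three copies of $\tilde H_0(X_2)=0$, and the $s=2$ term is one copy of $\mathbb Z^2\otimes\tilde H_{-1}(\emptyset)=\mathbb Z^2$. So $H_1(X_4,X_3)\cong\mathbb Z^2$, which kills $\tilde H_0(X_3)=\mathbb Z^2$, in agreement with Section 5.

## 7. A map that is both onto and zero: proof of Theorem A

Call an integer $b\ge0$ *valid for $j$* ($j\ge-1$) if $\tilde H_i(X_n)=0$ for all $i\le j$ and all $n\ge b$. The integer $p$ is valid for $-1$, because $X_n\ne\emptyset$ for $n\ge p$.

**Proposition 4.** Let $k\ge0$ and let $b_j$ be valid for $j$, for $-1\le j<k$. Put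
$$D=\max_{1\le s\le k+1}\big(p^s+b_{k-s}\big).$$
Then $\tilde H_k(X_{n-1})\to\tilde H_k(X_n)$ is onto for $n\ge D$, and $D+p-1$ is valid for $k$.

**Step 1. Surjectivity from $n-1$ to $n$ points.** Let $n\ge D$. We claim $H_k(X_n,X_{n-1})=0$, using (4) with $i=k$. For $s\le k+1$ we have $n-p^s\ge b_{k-s}$, so $\tilde H_{k-s}(X_{n-p^s})=0$. For $s\ge k+2$ the degree $k-s$ is at most $-2$, so the term vanishes too. The reduced long exact sequence gives the surjectivity.

**Step 2. Comparing with Lemma 1.** Let $n\ge D+p-1$. All maps in
$$\tilde H_k(X_{n-p})\to\tilde H_k(X_{n-p+1})\to\cdots\to\tilde H_k(X_n)$$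
are onto by Step 1, since the target indices are at least $n-p+1\ge D$. So the composite is onto. But it is induced by the inclusion $X(\Omega')\subset X(\Omega)$ for $|\Omega\setminus\Omega'|=p$, so it is zero by Lemma 1. Hence $\tilde H_k(X_n)=0$. In degrees $i<k$ vanishing holds for $n\ge b_{k-1}$, and $D\ge p+b_{k-1}$ by the term $s=1$. $\square$

**Vanishing in Theorem A.** Put $N(-1)=p$ and let $N(k)$ be the number $D+p-1$ of Proposition 4 for $b_j=N(j)$. By induction $N(k)$ is valid for $k$. As $\Delta_p(\mathfrak S_n)\simeq X_n$, this is the first claim of Theorem A.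

**Finite generation for $k\ge1$.** The purpose is to turn vanishing into finitely many generators. We have $H_k(\Delta_p(\mathfrak S_T))=0$ whenever $|T|\ge N(k)$. For each $m<N(k)$ the group $H_k(\Delta_p(\mathfrak S_{[m]}))$, $[m]=\{1,\dots,m\}$, is finitely generated, since the complex is finite. Every set with $m$ elements is in bijection with $[m]$. So the union over $m<N(k)$ of finite generating sets of these groups generates the FI-module.

**Finite generation for $k=0$.** Here homology does not vanish, and we exhibit a generator. An element of order $p$ in $\mathfrak S_T$ is a product of disjoint $p$-cycles and commutes with each of them. So in $H_0$ its class equals the class of a $p$-cycle, and $H_0(\Delta_p(\mathfrak S_T))$ is generated by classes of $p$-cycles. The $p$-cycle $(t_1\,t_2\cdots t_p)$ is the image of $(1\,2\cdots p)\in\mathfrak S_{[p]}$ under the injection $i\mapsto t_i$. So $H_0(\Delta_p(\mathfrak S_\bullet))$ is generated by one element.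

**The complex $\mathbf C_*$.** Put $\mathbf C_k=H_k(\Delta_p(\mathfrak S_\bullet))$ for $k\ge0$, $\mathbf C_k=0$ for $k<0$, and $\partial=0$. Every $\mathbf C_k$ is finitely generated, and $H_k(\mathbf C_*)=\mathbf C_k=H_k(\Delta_p(\mathfrak S_\bullet))$ for all $k$. This proves Theorem A and answers the question affirmatively. Torsion as a hypothesis was not used; Lemma 1 took its place. $\blacksquare$

## 8. Degree $0$, and degree $1$ for $p=2$

We turn to Theorem B. Write $\nu=\nu_p$ and $\nu(-1)=p$. Recall that $\nu(-1)$ is valid for $-1$.

**Step 1. Connectedness for $n\ge2p+1$.** Every vertex of $\Delta_p(\mathfrak S_n)$ commutes with a $p$-cycle, so it suffices to join $p$-cycles. Take two $p$-cycles with supports $U,V$ such that $|U\cap V|\ge p-1$. Then $|U\cup V|\le p+1$, the complement of $U\cup V$ has at least $p$ points, and both cycles commute with a $p$-cycle supported there. Any two $p$-subsets are linked by a sequence of single exchanges, each of which changes $U$ to some $V$ with $|U\cap V|=p-1$. So the complex is connected. Together with nonemptiness, $2p+1$ is valid for $0$.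

**Step 2. Connectedness for $p=2$, $n=4$.** The three double transpositions commute pairwise, and $(ab)$ commutes with $(ab)(cd)$. So the complex is connected; with Step 1, $\nu_2(0)=4$ is valid for $0$. (This also covers $X_5$, as promised in Section 5.)

**Step 3. Disconnectedness at $n=\nu(0)-1$.** For $p=2$, $n=3$ the complex is three isolated points. Let $p$ be odd and $n=2p$. An element of order $p$ is either a $p$-cycle with support $U$, or a product of two $p$-cycles with supports $U$ and $U^c$. Attach to it the partition $\{U,U^c\}$. We claim that commuting elements $x,y$ of order $p$ have the same partition. If $x$ is a $p$-cycle, $y$ preserves its support $U$. If $x$ is a product of two $p$-cycles, $y$ permutes the two orbits $U,U^c$ of $x$; this permutation of two objects has order dividing the odd prime $p$, so it is trivial. In both cases $y$ preserves $U$ and $U^c$. On each of these sets of size $p$ it is trivial or a $p$-cycle, so its partition is $\{U,U^c\}$. The partition is thus constant on connected components. There are $\frac12\binom{2p}p>1$ partitions, all of which occur, so the complex is disconnected.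

**Step 4. For $p=2$ the integer $7$ is valid for $1$.** Apply Proposition 4 with $k=1$, $b_{-1}=2$, $b_0=4$: $D=\max(2+4,\,4+2)=6$, so $D+p-1=7=\nu_2(1)$ is valid for $1$.

**Step 5. For $p=2$, $H_1(X_6)\ne0$.** We use the reduced Euler characteristic $\tilde\chi=\sum_{i\ge-1}(-1)^i\,\mathrm{rank}\,\tilde H_i$, with $\tilde\chi(\emptyset)=-1$. The long exact sequence and (4) give
$$\tilde\chi(X_n)=\tilde\chi(X_{n-1})+\sum_{s\ge1,\;p^s\le n}(-1)^s\,a_s(n)\,p^{s(s-1)/2}\,\tilde\chi(X_{n-p^s}).$$
For $p=2$ we have $r_1=r_2=1$ (the only regular elementary abelian subgroup of $\mathfrak S_4$ is $V$), so $a_1(n)=n-1$ and $a_2(n)=\binom{n-1}3$; for $n\le6$ no $s\ge3$ occurs. Starting from $\tilde\chi(X_0)=\tilde\chi(X_1)=-1$: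

- $\tilde\chi(X_2)=-1+1=0$,
- $\tilde\chi(X_3)=0-2\cdot(-1)=2$,
- $\tilde\chi(X_4)=2-3\cdot0+1\cdot2\cdot(-1)=0$,
- $\tilde\chi(X_5)=0-4\cdot2+4\cdot2\cdot(-1)=-16$,
- $\tilde\chi(X_6)=-16-5\cdot0+10\cdot2\cdot0=-16$.

The values up to $n=5$ agree with Section 5 (for $n=5$: $45-60-1=-16$). Next, $\dim X_6\le2$. An elementary abelian $2$-subgroup of $\mathfrak S_6$ embeds in the product of its images on its nontrivial orbits. On an orbit of size $2^r$ the image is abelian and transitive, hence regular, of rank $r$. So the rank is at most $\sum r_i\le\sum2^{r_i}/2\le3$, sums over nontrivial orbits. Chains in $X_6$ have at most three elements. As $X_6\ne\emptyset$, the only odd degree that can contribute to $\tilde\chi(X_6)$ is $1$, and $\tilde\chi(X_6)<0$. Hence $H_1(X_6)\ne0$, and $6=\nu_2(1)-1$.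

Theorem B is now proved for $k=0$ and for $(p,k)=(2,1)$, as far as homology goes.

## 9. The last $p-1$ points

For the remaining $k$ the target is $\nu(k)=p^{k+1}+p$. Try Proposition 4 with $b_j=\nu(j)$. The term $s=k+1$ of $D$ is $p^{k+1}+p$, so even if it dominates, we get validity only from $p^{k+1}+2p-1$ on, which is $p-1$ too many. The argument breaks at the surjectivity for $p^{k+1}\le n\le p^{k+1}+p-1$: there the maps $\tilde H_k(X_{n-1})\to\tilde H_k(X_n)$ really are not onto, as we shall see. The remedy is to identify the classes that are not hit. They come from $X(O)$ with $|O|=p^{k+1}$, and inside $p^{k+1}+p$ points there are $p$ points outside $O$, so Lemma 1 kills them as well.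

**Proposition 5.** Let $k\ge1$, let $\nu(j)$ be valid for $j$ for all $-1\le j<k$, and assume

(i) $p^{k+1}-1\ge\nu(k-1)$;

(ii) $p^{k+1}+1-p^s\ge\nu(k-s)$ for $1\le s\le k$.

Then $\tilde H_i(X_n)=0$ for $i\le k$ and $n\ge p^{k+1}+p$, and $H_k(X_n)\ne0$ for $p^{k+1}\le n\le p^{k+1}+p-1$.

**Step 1. Nonvanishing.** Let $p^{k+1}\le n\le p^{k+1}+p-1$. We find a nonzero group onto which $\tilde H_k(X_n)$ surjects. In (4) with $i=k$, the $s=k+1$ term is a direct summand of $H_k(X_n,X_{n-1})$, made of $a_{k+1}(n)\ge1$ copies of $\mathbb Z^{p^{k(k+1)/2}}\otimes\tilde H_{-1}(X_{n-p^{k+1}})$. As $n-p^{k+1}<p$, the poset $X_{n-p^{k+1}}$ is empty and this summand is nonzero. Since $n-1\ge p^{k+1}-1\ge\nu(k-1)$ by (i), we have $\tilde H_{k-1}(X_{n-1})=0$. So $\tilde H_k(X_n)\to H_k(X_n,X_{n-1})\ne0$ is onto.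

**Step 2. Reducing the vanishing to one value of $n$.** For $n\ge p^{k+1}+1$, (ii) gives $n-p^s\ge\nu(k-s)$ for $1\le s\le k$, so the terms $s\le k$ of (4) for $i=k$ vanish; the terms $s\ge k+2$ vanish because their degree is at most $-2$. For $n\ge p^{k+1}+p$ the term $s=k+1$ vanishes too, since $X_{n-p^{k+1}}\ne\emptyset$. So $\tilde H_k(X_{n-1})\to\tilde H_k(X_n)$ is onto for $n\ge p^{k+1}+p$. In degrees $i<k$ vanishing for $n\ge p^{k+1}+p$ is known, as $\nu(k-1)\le p^{k+1}-1$. It therefore suffices to show $\tilde H_k(X_n)=0$ for $n=p^{k+1}+p$; larger $n$ follow by the surjections.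

**Step 3. A descending chain of images.** Let $|\Omega|=p^{k+1}+p$, let $w_1,\dots,w_p\in\Omega$ be distinct, and put
$$\Omega_j=\Omega\setminus\{w_1,\dots,w_j\},\qquad I_j=\mathrm{im}\big(\tilde H_k(X(\Omega_j))\to\tilde H_k(X(\Omega))\big),\qquad 0\le j\le p.$$
We want $\tilde H_k(X(\Omega))=I_0=I_1=\dots=I_p=0$. By Step 2, $I_0=I_1$. By Lemma 1, $I_p=0$. Clearly $I_{j+1}\subset I_j$. So it remains to prove $I_j\subset I_{j+1}$ for $1\le j\le p-1$.

**Step 4. The obstruction to descending from $\Omega_j$ to $\Omega_{j+1}$.** Fix $1\le j\le p-1$ and put $w=w_{j+1}$. Then $p^{k+1}+1\le|\Omega_j|\le p^{k+1}+p-1$. As in Step 2, only good subgroups with $s=k+1$ contribute to (3) in degree $k$. For these $|\Omega_j\setminus O|<p$, so $X(\Omega_j)_{>E}=\emptyset$, and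
$$H_k(X(\Omega_j),X(\Omega_{j+1}))=\bigoplus_{(O,E)}\tilde H_{k-1}(T(E)),\qquad w\in O\subset\Omega_j,\quad|O|=p^{k+1}.\tag{5}$$

**Step 5. The $O$-part of the obstruction is realized by classes of $X(O)$.** Fix such an $O$. Since goodness with respect to $w$ is independent of the ambient set, the inclusion $X(O)\hookrightarrow X(\Omega_j)$ maps $X(O)^-$ into $X(\Omega_j)^-$ and good subgroups to good subgroups; it also maps $X(O\setminus w)$ into $X(\Omega_{j+1})$. So Lemma 2 is natural for it. For $E$ regular elementary abelian on $O$, the link of $E$ is $T(E)$ on both sides, because $X(O)_{>E}=\emptyset=X(\Omega_j)_{>E}$. Therefore the $(O,E)$-summand of $H_k(X(O),X(O\setminus w))$ maps isomorphically to the $(O,E)$-summand of (5). (The group $H_k(X(O),X(O\setminus w))$ may have further summands, from good subgroups on smaller orbits; we do not use them.) Moreover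
$$\tilde H_k(X(O))\to H_k(X(O),X(O\setminus w))$$
is onto, because $\tilde H_{k-1}(X_{p^{k+1}-1})=0$ by (i). Hence every element of $\bigoplus_E\tilde H_{k-1}(T(E))$, the sum over the regular $E$ on this $O$, is the image in (5) of a class of $\tilde H_k(X(O))$.

**Step 6. Correcting a class so that it descends.** Let $z\in\tilde H_k(X(\Omega_j))$. Decompose its image in (5) into its $O$-parts. By Step 5 there are $z_O\in\tilde H_k(X(O))$ whose images in (5) are these parts. Then $z-\sum_Oz_O$ (with $z_O$ pushed into $X(\Omega_j)$) maps to $0$ in (5), so it comes from $\tilde H_k(X(\Omega_{j+1}))$. Now push everything into $\tilde H_k(X(\Omega))$. Since $|\Omega\setminus O|=p$, every $z_O$ dies there by Lemma 1. So the image of $z$ lies in $I_{j+1}$. This proves $I_j\subset I_{j+1}$ and the proposition. $\square$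

## 10. The inequalities (i) and (ii)

We induct on $k$, the aim being that Proposition 5 applies for every $k\ge1$ with $(p,k)\ne(2,1)$. By Section 8, $\nu(0)$ is valid for $0$, and $\nu_2(1)=7$ is valid for $1$. (For $(p,k)=(2,1)$ condition (i) would read $3\ge4$, so the exclusion is real.) We use that $s\mapsto p^s+p^{k+1-s}$ is convex and symmetric about $(k+1)/2$, so its maximum on $1\le s\le k$ is attained at the ends:
$$p^s+p^{k+1-s}\le p^k+p\qquad(1\le s\le k).\tag{6}$$

**Case $p$ odd, $k=1$.** (i) $p^2-1\ge2p+1$ means $p(p-2)\ge2$, true for $p\ge3$. (ii) For $s=1$: $p^2+1-p\ge2p+1$ if and only if $p\ge3$.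

**Case $p$ odd, $k\ge2$.** Here $p^{k+1}-p^k\ge2p^k\ge2p^2$. (i) We need $p^{k+1}-1\ge p^k+p$, which holds as $2p^2\ge p+1$. (ii) For $s=k$: $p^{k+1}+1-p^k\ge2p^2+1\ge2p+1=\nu(0)$. For $s\le k-1$: $\nu(k-s)=p^{k+1-s}+p$, so by (6) it suffices that $p^{k+1}+1\ge p^k+2p$, which holds.

**Case $p=2$, $k=2$.** (i) $8-1=7\ge7=\nu(1)$. (ii) $9-2=7\ge7=\nu(1)$ and $9-4=5\ge4=\nu(0)$.

**Case $p=2$, $k\ge3$.** (i) $2^{k+1}-1\ge2^k+2=\nu(k-1)$, as $2^k\ge3$. (ii) For $s=k$: $2^{k+1}+1-2^k=2^k+1\ge4=\nu(0)$. For $s=k-1$: $2^{k+1}+1-2^{k-1}=3\cdot2^{k-1}+1\ge7=\nu(1)$. For $s\le k-2$: $\nu(k-s)=2^{k+1-s}+2$, so by (6) it suffices that $2^{k+1}+1\ge2^k+4$, which holds.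

So in all these cases Proposition 5 shows that $\nu(k)=p^{k+1}+p$ is valid for $k$ and that $H_k(X_n)\ne0$ for $p^{k+1}\le n\le p^{k+1}+p-1$; the last such $n$ is $\nu(k)-1$. With Section 8 this proves all homological claims of Theorem B.

## 11. Simple connectivity

It remains to prove the last sentence of Theorem B. The plan is to run the argument of Section 7 on $\pi_1$ and then to use Hurewicz. Let $D=\max(p+\nu(0),\,p^2+p)$.

**Step 1. For $n\ge D$ all links of good subgroups are nonempty and connected.** The link of $E$ in Proposition 3 is $T(E)*X_{>E}$ with $X_{>E}\simeq X_{n-p^s}$.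

- For $s=1$, $T(E)=\emptyset$ and the link is $X_{>E}\simeq X_{n-p}$, which is nonempty and connected since $n-p\ge\nu(0)$.
- For $s=2$, $T(E)$ is nonempty, and $X_{>E}$ is nonempty since $n-p^2\ge p$. A join of two nonempty complexes is connected.
- For $s\ge3$, $T(E)$ is a wedge of spheres of dimension $s-2\ge1$, hence nonempty and connected, and its join with any complex is connected.

**Step 2. $\pi_1(X_{n-1})\to\pi_1(X_n)$ is onto for $n\ge D$.** The complex $X_{n-1}$ is connected, since $n-1\ge D-1\ge\nu(0)$. By Proposition 3, $X_{n-1}\simeq X_n^-$, and $X_n$ arises from $X_n^-$ by attaching cones over nonempty connected subcomplexes. By van Kampen, attaching such a cone over $L$ divides $\pi_1$ by the normal subgroup generated by the image of $\pi_1(L)$; in particular it is onto on $\pi_1$.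

**Step 3. $X_n$ is simply connected for $n\ge D+p-1$.** By Step 2 the composite $\pi_1(X_{n-p})\to\pi_1(X_n)$ of $p$ maps is onto. By Lemma 1 the inclusion $X_{n-p}\hookrightarrow X_n$ is null-homotopic, so the composite is trivial.

**Step 4. Comparison with $\nu(k)$.** For $p$ odd, $p+\nu(0)=3p+1\le p^2+p$, since $p^2\ge2p+1$ for $p\ge3$; for $p=2$, $p+\nu(0)=6=p^2+p$. So $D+p-1=p^2+2p-1$ in all cases. Moreover
$$(p^3+p)-(p^2+2p-1)=(p-1)^2(p+1)\ge0,$$
so $D+p-1\le p^3+p=\nu(2)\le\nu(k)$ for $k\ge2$. Hence for $k\ge2$ and $n\ge\nu(k)$ the complex $X_n\simeq\Delta_p(\mathfrak S_n)$ is simply connected with $\tilde H_i=0$ for $i\le k$. By the Hurewicz theorem it is $k$-connected. This completes the proof of Theorem B. $\blacksquare$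

## 12. A finitely generated projective model of the chains

In Section 3 the simplicial chain modules turned out not to be finitely generated. Theorem C says that they can nevertheless be replaced, up to quasi-isomorphism, by finitely generated projective FI-modules. Let $D_*$ now denote the oriented simplicial chain complex of $\Delta_p(\mathfrak S_\bullet)$. It is a complex of FI-modules with $D_q=0$ for $q<0$, and its homology is finitely generated in each degree by Theorem A.

We recall two facts. First, the noetherian property of Church–Ellenberg–Farb–Nagpal, quoted in Section 3. Second, a homomorphism $M(S)\to V$ from $M(S)=\mathbb Z[\mathrm{Hom}_{\mathrm{FI}}(S,-)]$ is the same as an element of $V_S$. Since $V\mapsto V_S$ is exact, $M(S)$ is projective; and if $v_1,\dots,v_r$, $v_i\in V_{S_i}$, generate $V$, then $\bigoplus_iM(S_i)\to V$ is onto. So every finitely generated FI-module is a quotient of a finitely generated projective one.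

For a chain map $f\colon P\to D$ we use
$$\mathrm{cone}(f)_i=P_{i-1}\oplus D_i,\qquad d(x,y)=(-\partial x,\;f(x)+\partial y),$$
which has the long exact sequence $\cdots\to H_i(P)\to H_i(D)\to H_i(\mathrm{cone} f)\to H_{i-1}(P)\to\cdots$.

We construct inductively complexes $P_{\le q}$ of finitely generated projectives in degrees $0,\dots,q$, each extending the previous one, and compatible chain maps $f\colon P_{\le q}\to D$ with $H_i(\mathrm{cone} f)=0$ for $i\le q$. For $q=-1$ take $P_{\le-1}=0$: the cone is $D$, which has no homology in degrees $\le-1$.

**Step 1. The next obstruction is finitely generated.** Given $f$ on $P_{\le q}$, consider the exact sequence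
$$H_{q+1}(D)\to H_{q+1}(\mathrm{cone} f)\to H_q(P_{\le q}).$$
Here $H_q(P_{\le q})=\ker(P_q\to P_{q-1})$ is a submodule of $P_q$ (for $q=-1$ it is $0$). By noetherianity it and all its submodules are finitely generated. So $H_{q+1}(\mathrm{cone} f)$ is an extension of a finitely generated module by a quotient of the finitely generated module $H_{q+1}(D)$, hence finitely generated.

**Step 2. We kill it with a projective.** Choose a finitely generated projective $P_{q+1}$ with a surjection onto $H_{q+1}(\mathrm{cone} f)$, and lift it to the cycles: $P_{q+1}\to Z_{q+1}(\mathrm{cone} f)\subset P_q\oplus D_{q+1}$, $u\mapsto(a(u),b(u))$. The cycle condition says $\partial a(u)=0$ and $f(a(u))+\partial b(u)=0$. Define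
$$\partial u=-a(u),\qquad f(u)=b(u)\qquad(u\in P_{q+1}).$$
Then $\partial^2u=-\partial a(u)=0$ and $\partial f(u)=\partial b(u)=-f(a(u))=f(\partial u)$. So this extends the complex and the chain map.

**Step 3. We check the new cone.** It agrees with the old one in degrees $\le q+1$, and in degree $q+2$ it has the additional summand $P_{q+1}$, with $d(u,0)=(-\partial u,f(u))=(a(u),b(u))$. So its homology in degrees $\le q$ is unchanged, namely zero. In degree $q+1$ the cycles are unchanged, and the boundaries now contain the old boundaries together with all cycles $(a(u),b(u))$, whose classes fill $H_{q+1}$ of the old cone. So $H_{q+1}$ of the new cone is zero, and the induction proceeds.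

In the limit we obtain a complex $\mathbf P_*$ of finitely generated projective FI-modules and a chain map $f\colon\mathbf P_*\to D_*$. In degrees $\le q+1$ its cone agrees with the cone for $P_{\le q}$, and in degrees $\le q+2$ with the cone for $P_{\le q+1}$, so all homology of $\mathrm{cone}(f)$ vanishes. By the long exact sequence of the cone, $f$ is a quasi-isomorphism. $\blacksquare$
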